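
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{conjecture}[theorem]{Conjecture}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Weights of Levi subalgebras with equal branching rows}


\begin{abstract}
Let $\mathfrak l$ be a Levi subalgebra of a simple complex Lie algebra $\mathfrak g$. Two dominant weights of $\mathfrak l$ that are conjugate under a Weyl group element permuting the simple roots of $\mathfrak l$ have the same branching coefficients from every irreducible $\mathfrak g$-module. Guilhot and Lecouvey conjectured the converse. We show that the conjecture is false, already for $\mathfrak g=\mathfrak{so}_7$, and that it holds for $\mathfrak g$ exactly in types $A_n$, $B_2=C_2$, $G_2$, $C_3$ and $D_4$. The main tool, in the classical types, is to express the equality of two rows of the branching matrix by polynomials that are products over blocks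 of coordinates, and to study how their factors decompose.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $\mathfrak g$ be a simple Lie algebra over $\mathbb C$ with Cartan subalgebra $\mathfrak h$, root system $\Phi$, set of simple roots $\Delta$, Weyl group $W$ and weight lattice $P$. A subset $\Pi\subset\Delta$ determines a root system $\Phi_\Pi=\Phi\cap\mathbb Z\Pi$ and a Levi subalgebra
\[
\mathfrak l=\mathfrak h\oplus\bigoplus_{\alpha\in\Phi_\Pi}\mathfrak g_\alpha .
\]
A weight $\mu\in P$ is \emph{$\Pi$-dominant} if $\langle\mu,\alpha^\vee\rangle\ge0$ for all $\alpha\in\Pi$. Write $V(\lambda)$ for the irreducible $\mathfrak g$-module with dominant highest weight $\lambda$ and $V_{\mathfrak l}(\mu)$ for the irreducible $\mathfrak l$-module with $\Pi$-dominant highest weight $\mu$. The \emph{branching coefficient} $m^\lambda_\mu$ is the multiplicity of $V_{\mathfrak l}(\mu)$ in the restriction of $V(\lambda)$ to $\mathfrak l$; equivalently, it is the multiplicity of $V(\lambda)$ in the $\mathfrak g$-module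 induced from $V_{\mathfrak l}(\mu)$. The family $(m^\lambda_\mu)_\lambda$ is the \emph{row} of $\mu$. Equality of two rows means that the two induced modules are isomorphic.

How much of $\mu$ does its row remember? Some loss is forced by symmetry. Put
\[
N_\Pi=\{w\in W : w(\Pi)=\Pi\},
\]
the group of those $w\in W$ which are also Dynkin diagram automorphisms of $\mathfrak l$. If $w\in N_\Pi$, then $w\mu$ is again $\Pi$-dominant, and the rows of $\mu$ and $w\mu$ coincide (this is reproved in Section~\ref{sec:criterion}). In the two extreme cases nothing else is lost. If $\Pi=\emptyset$, the row of $\mu$ lists the dimensions of the weight spaces $V(\lambda)_\mu$; here $N_\Pi=W$, and we shall see that two rows agree only for $W$-conjugate weights. If $\Pi=\Delta$, then $(m^\lambda_\mu)$ is the identity matrix and $N_\Pi=\{1\}$. The conjecture says that nothing else is ever lost.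

\begin{conjecture}[Guilhot--Lecouvey \cite{GL}]\label{conj}
If two $\Pi$-dominant weights $\mu,\nu$ have the same row, that is, $m_\mu^\lambda=m_\nu^\lambda$ for every dominant $\lambda$, then $\nu=w\mu$ for some $w\in N_\Pi$.
\end{conjecture}

\subsection{Results}
The conjecture is false.

\begin{theorem}\label{thm:B3}
Let $\mathfrak g$ be of type $B_3$, with $\alpha_1=e_1-e_2$, $\alpha_2=e_2-e_3$, $\alpha_3=e_3$, and let $\Pi=\{\alpha_1,\alpha_3\}$. Let $a\ne b$ be elements of $\frac12+\mathbb Z_{\ge0}$. Then $\mu=(a,\frac12,b)$ and $\nu=(b,\frac12,a)$ have the same row, but no $w\in N_\Pi$ satisfies $w\mu=\nu$.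
\end{theorem}

Here $\mathfrak g=\mathfrak{so}_7$ and $\mathfrak l=\mathfrak{gl}_2\times\mathfrak{so}_3$. We say that the conjecture \emph{holds for $\mathfrak g$} if it holds for all $\Pi\subset\Delta$ and all $\mu,\nu$.

\begin{theorem}\label{thm:class}
Conjecture~\ref{conj} holds for $\mathfrak g$ if and only if $\mathfrak g$ has type $A_n$ $(n\ge1)$, $B_2=C_2$, $G_2$, $C_3$ or $D_4$. Thus it fails in types $B_n$ $(n\ge3)$, $C_n$ $(n\ge4)$, $D_n$ $(n\ge5)$, $E_6$, $E_7$, $E_8$ and $F_4$.
\end{theorem}

In particular $B_3$ is the only type of rank at most $3$ in which the conjecture fails.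

\subsection{The idea}\label{ss:idea}
For every $\mathfrak g$, two rows coincide if and only if two explicit alternating sums of $W$-orbits of weights coincide (Proposition~\ref{prop:crit}). In the classical types an orbit is, up to a subtlety in type $D$, the multiset of the coordinates of a vector, taken up to sign outside type $A$. Writing a multiset $\{i,j,\dots\}$ as a monomial $z_iz_j\cdots$ turns the orbit sum of $\mu$ into a polynomial, and this polynomial is a product with one factor for each block of coordinates on which $\mathfrak l$ acts.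

In type $A$ the variables are independent and each factor is an irreducible determinant. Unique factorization then recovers the blocks of $\mu$ up to order, which is the conjecture. In the other classical types the variables are identified by $z_{-k}=z_k$ (in type $D$ we also need a second encoding, with $z_{-k}=-z_k$), and for special weights a factor breaks up. Three such degenerations produce all our counterexamples:
\begin{itemize}
\item a $\mathfrak{gl}_2$-block of weight $(a,\frac12)$ has the polynomial $z_{1/2}(z_a-z_{a+1})$ of a free coordinate $\frac12$ together with an $\mathfrak{so}_3$-block of weight $a$ (types $B$, $F_4$);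
\item a $\mathfrak{gl}_2$-block of weight $(a,1-a)$ has the polynomial $z_a(z_{a-1}-z_{a+1})$ of a free coordinate $a$ together with an $\mathfrak{sp}_2$-block of weight $a-1$ (type $C$);
\item a $\mathfrak{gl}_3$-block of weight $(x-1,t,1-x)$ has, up to a factor that does not depend on $t$, the polynomial of an $\mathfrak{so}_4$-block of weight $(x-1,t)$ (types $D$, $E$).
\end{itemize}
Suppose that the imitated pieces are also genuinely present: an $\mathfrak{so}_3$-block in the first case, a free coordinate $b$ and an $\mathfrak{sp}_2$-block of weight $b-1$ in the second, an $\mathfrak{so}_4$-block with the same $x$ in the third. Then the imitation and the genuine pieces may exchange their data without changing the product. In types $C_3$ and $D_4$ there is no room for this, and unique factorization again proves the conjecture.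

Section~\ref{sec:criterion} proves the criterion, and Section~\ref{sec:B3} works out $B_3$ by hand. Section~\ref{sec:blocks} sets up the polynomials, and Section~\ref{sec:fail} gives the other counterexamples. Sections~\ref{sec:A}--\ref{sec:D4} prove the conjecture in the remaining types.

\section{Rows as alternating sums of orbits}\label{sec:criterion}

Let $\mathfrak h_{\mathbb R}^*=\mathbb R\Delta$. Fix a $W$-invariant scalar product $(\cdot,\cdot)$ on it and call $|v|^2=(v,v)$ the \emph{norm} of $v$. Let $W_\Pi$ be the Weyl group of $\Phi_\Pi$, let $\Phi_\Pi^+$ be its set of positive roots with respect to $\Pi$, and let $\rho_\Pi$ be half their sum. For a dominant weight $\lambda$ put $K_\lambda(\gamma)=\dim V(\lambda)_\gamma$; this is $W$-invariant in $\gamma$.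

For a $\Pi$-dominant weight $\mu$ define, in the group ring $\mathbb Z[P]$ with basis $e^\gamma$ $(\gamma\in P)$,
\begin{equation}\label{eq:Shat}
\widehat S(\mu)=\sum_{u\in W_\Pi}\det(u)\,e^{\mu+\rho_\Pi-u\rho_\Pi}=e^\mu\prod_{\alpha\in\Phi_\Pi^+}(1-e^{\alpha}).
\end{equation}
The second equality is Weyl's denominator formula $\sum_u\det(u)e^{u\rho_\Pi-\rho_\Pi}=\prod_{\alpha}(1-e^{-\alpha})$ with $e^\gamma$ replaced by $e^{-\gamma}$. Let $\mathbb Z[P/W]$ be the free $\mathbb Z$-module on the $W$-orbits $[\gamma]$, and let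
\[
S(\mu)=\sum_{u\in W_\Pi}\det(u)\,[\mu+\rho_\Pi-u\rho_\Pi]
\]
be the image of $\widehat S(\mu)$ under the $\mathbb Z$-linear map $e^\gamma\mapsto[\gamma]$. When $\Pi$ must be displayed we write $\widehat S_\Pi$ and $S_\Pi$.

\begin{proposition}\label{prop:crit}
Let $\mu,\nu$ be $\Pi$-dominant.
\begin{enumerate}
\item[(i)] $m_\mu^\lambda=\sum_{u\in W_\Pi}\det(u)\,K_\lambda(\mu+\rho_\Pi-u\rho_\Pi)$ for every dominant $\lambda$.
\item[(ii)] The rows of $\mu$ and $\nu$ coincide if and only if $S(\mu)=S(\nu)$.
\end{enumerate}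
\end{proposition}

\begin{proof}
(i) Restrict $V(\lambda)$ to $\mathfrak l$ and apply Weyl's character formula to each $V_{\mathfrak l}(\kappa)$:
\[
\mathrm{ch}\,V(\lambda)\prod_{\alpha\in\Phi_\Pi^+}(1-e^{-\alpha})=\sum_\kappa m_\kappa^\lambda\sum_{u\in W_\Pi}\det(u)\,e^{u(\kappa+\rho_\Pi)-\rho_\Pi}.
\]
Compare the coefficients of $e^\mu$. On the right, $u(\kappa+\rho_\Pi)=\mu+\rho_\Pi$ is an equality in which $\kappa+\rho_\Pi$ and $\mu+\rho_\Pi$ are both strictly $\Pi$-dominant, so $u=1$ and $\kappa=\mu$; the coefficient is $m_\mu^\lambda$. On the left, replace the product by $\sum_u\det(u)e^{u\rho_\Pi-\rho_\Pi}$; the coefficient is the sum in (i).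

(ii) Write $S(\mu)-S(\nu)=\sum_\theta c_\theta[\theta]$, a finite sum over dominant $\theta$. By (i) and the $W$-invariance of $K_\lambda$, we have $m_\mu^\lambda-m_\nu^\lambda=\sum_\theta c_\theta K_\lambda(\theta)$. So $S(\mu)=S(\nu)$ implies that the rows are equal. Conversely, let the rows be equal and suppose that some $c_\theta\ne0$. Choose such a $\theta$ minimal for the dominance order ($\theta'\le\theta$ if $\theta-\theta'$ is a nonnegative integral combination of $\Delta$), and take $\lambda=\theta$. Since $K_\theta(\theta')\ne0$ forces $\theta'\le\theta$, only the term $\theta'=\theta$ remains, and $K_\theta(\theta)=1$. Hence $0=c_\theta$, a contradiction.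
\end{proof}

\textbf{Symmetries.} Let $g$ be a linear isometry of $\mathfrak h_{\mathbb R}^*$ with $gP=P$, acting on $\mathbb Z[P]$ by $e^\gamma\mapsto e^{g\gamma}$. If $g\Pi=\Pi$, then $g\mu$ is $\Pi$-dominant whenever $\mu$ is. Moreover $g$ normalizes $W_\Pi$, so it preserves $\Phi_\Pi=W_\Pi\Pi$ and $\Phi_\Pi^+$. By the product form in \eqref{eq:Shat},
\begin{equation}\label{eq:equiv}
\widehat S(g\mu)=g\,\widehat S(\mu).
\end{equation}
If moreover $g\in W$, that is, $g\in N_\Pi$, then $S(g\mu)=S(\mu)$. This is the easy direction: $N_\Pi$-conjugate weights have equal rows.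

If $\Pi=\emptyset$, then $S(\mu)=[\mu]$, so equal rows mean $\nu\in W\mu=N_\Pi\mu$, as announced. For general $\Pi$ the extreme terms of $S(\mu)$ carry the following information.

\begin{lemma}\label{lem:norm}
Among the exponents $\mu+\rho_\Pi-u\rho_\Pi$ with $u\in W_\Pi$, the norm is minimal only for $u=1$ (exponent $\mu$) and maximal only for the longest element of $W_\Pi$ (exponent $\mu+2\rho_\Pi$). Hence $S(\mu)=S(\nu)$ implies
\[
\nu\in W\mu,\qquad \nu+2\rho_\Pi\in W(\mu+2\rho_\Pi),\qquad (\mu,\rho_\Pi)=(\nu,\rho_\Pi).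
\]
\end{lemma}

\begin{proof}
We have $|\mu+\rho_\Pi-u\rho_\Pi|^2=|\mu+\rho_\Pi|^2+|\rho_\Pi|^2-2(\mu+\rho_\Pi,u\rho_\Pi)$. For $u\ne1$ the vector $\rho_\Pi-u\rho_\Pi$ is a nonzero nonnegative combination of $\Pi$; if $u$ is not the longest element, so is $u\rho_\Pi+\rho_\Pi$. As $\mu+\rho_\Pi$ is strictly $\Pi$-dominant, $-(\mu+\rho_\Pi,\rho_\Pi)\le(\mu+\rho_\Pi,u\rho_\Pi)\le(\mu+\rho_\Pi,\rho_\Pi)$, with equality on the right only for $u=1$ and on the left only for the longest element. Consequently $[\mu]$ is the only orbit of minimal norm in $S(\mu)$ and $[\mu+2\rho_\Pi]$ the only one of maximal norm, both with coefficient $\pm1$. This gives the first two conclusions. The third follows from them and $|\mu+2\rho_\Pi|^2-|\mu|^2=4(\mu,\rho_\Pi)+4|\rho_\Pi|^2$.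
\end{proof}

\section{The counterexample in type $B_3$}\label{sec:B3}

In type $B_3$ the group $W$ consists of all signed permutations of three coordinates, and $P=\mathbb Z^3\cup(\frac12+\mathbb Z)^3$. An orbit is given by the multiset of the three absolute values of the coordinates.

\begin{example}
Take $\mu=(\frac12,\frac12,\frac32)$, $\nu=(\frac32,\frac12,\frac12)$ and $\Pi=\{e_1-e_2,e_3\}$. Expanding $e^\mu(1-e^{e_1-e_2})(1-e^{e_3})$, and the same for $\nu$, gives
\begin{align*}
S(\mu)&=[\tfrac12,\tfrac12,\tfrac32]-[\tfrac32,-\tfrac12,\tfrac32]-[\tfrac12,\tfrac12,\tfrac52]+[\tfrac32,-\tfrac12,\tfrac52],\\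
S(\nu)&=[\tfrac32,\tfrac12,\tfrac12]-[\tfrac52,-\tfrac12,\tfrac12]-[\tfrac32,\tfrac12,\tfrac32]+[\tfrac52,-\tfrac12,\tfrac32].
\end{align*}
As multisets of absolute values the first terms agree, the last terms agree, and the two middle terms are interchanged. So $S(\mu)=S(\nu)$. The weights $\mu$ and $\nu$ are $W$-conjugate, as they must be, but the transposition of coordinates $1$ and $3$ does not preserve $\Pi$.
\end{example}

The reason is that adding $e_1-e_2$ to $(a,\frac12)$ gives $(a+1,-\frac12)$, and the sign of the second coordinate is invisible to orbits. The coordinate $\frac12$ is thus a spectator, and the $\mathfrak{gl}_2$-block acts on $a$ exactly as the $\mathfrak{so}_3$-block acts on $b$.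

\begin{proof}[Proof of Theorem~\ref{thm:B3}]
Since $\langle\mu,\alpha_1^\vee\rangle=a-\frac12\ge0$ and $\langle\mu,\alpha_3^\vee\rangle=2b>0$, the weight $\mu$ is $\Pi$-dominant; exchanging $a$ and $b$, so is $\nu$. By \eqref{eq:Shat},
\[
S(\mu)=[a,\tfrac12,b]-[a+1,-\tfrac12,b]-[a,\tfrac12,b+1]+[a+1,-\tfrac12,b+1].
\]
Encode the orbit with absolute values $\{i,j,k\}$ as the commutative monomial $z_iz_jz_k$. This is an injective $\mathbb Z$-linear map from $\mathbb Z[P/W]$ to a polynomial ring, and
\[
S(\mu)\longmapsto z_{1/2}\,(z_a-z_{a+1})(z_b-z_{b+1}).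
\]
The right side is symmetric in $a$ and $b$, so $S(\mu)=S(\nu)$, and the rows agree by Proposition~\ref{prop:crit}.

Let $w\in N_\Pi$. Since $\alpha_1$ and $\alpha_3$ have different lengths, $w$ fixes $\alpha_3$. If $w\mu=\nu$, then $2a=\langle\nu,\alpha_3^\vee\rangle=\langle\mu,\alpha_3^\vee\rangle=2b$, a contradiction.
\end{proof}

\section{Block polynomials}\label{sec:blocks}

\subsection{From orbits to polynomials}
A \emph{signed permutation} of a finite set $I$ of coordinates is a linear map sending each $e_i$ to some $\pm e_j$ and permuting the lines $\mathbb Re_i$. Let $\chi(g)=\pm1$ be the product of its signs; $g$ is \emph{even} if $\chi(g)=1$ and \emph{odd} otherwise. We use the standard coordinates, with the standard scalar product: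
\begin{itemize}
\item $B_n$: $\Delta=\{e_1-e_2,\dots,e_{n-1}-e_n,e_n\}$ and $P=\mathbb Z^n\cup(\frac12+\mathbb Z)^n$;
\item $C_n$: $\Delta=\{e_1-e_2,\dots,e_{n-1}-e_n,2e_n\}$ and $P=\mathbb Z^n$;
\item $D_n$: $\Delta=\{e_1-e_2,\dots,e_{n-1}-e_n,e_{n-1}+e_n\}$ and $P=\mathbb Z^n\cup(\frac12+\mathbb Z)^n$.
\end{itemize}
In types $B_n$ and $C_n$ the Weyl group consists of all signed permutations, in type $D_n$ of the even ones.

The encoding of Section~\ref{sec:B3} forgets all signs, which is too much in type $D$: there an orbit without zero coordinates also remembers the parity of the number of its negative coordinates. We therefore use two encodings. For $\epsilon=\pm$ let $A_\epsilon$ be the polynomial ring over $\mathbb Z$ in variables $z_k$, with $k\in\frac12\mathbb Z_{\ge0}$ if $\epsilon=+$ and $k\in\frac12\mathbb Z_{>0}$ if $\epsilon=-$. Extend the notation to all $k\in\frac12\mathbb Z$ by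
\[
z_{-k}=\epsilon z_k ,
\]
so that $z_0=0$ in $A_-$. Let $\pi_\epsilon:\mathbb Z[(\frac12\mathbb Z)^I]\to A_\epsilon$ be the $\mathbb Z$-linear map with
\[
\pi_\epsilon(e^v)=\prod_{i\in I}z_{v_i}.
\]
For a signed permutation $g$ we have $\pi_+(e^{gv})=\pi_+(e^v)$ and $\pi_-(e^{gv})=\chi(g)\pi_-(e^v)$.

The map $\pi_\epsilon$ is not a ring homomorphism, but it is multiplicative across disjoint sets of coordinates: if $I=I'\sqcup I''$ and all exponents of $f'$ and $f''$ are supported on $I'$ and $I''$ respectively, then $\pi_\epsilon(f'f'')=\pi_\epsilon(f')\pi_\epsilon(f'')$, where the factors on the right are computed with $I'$ and $I''$. By bilinearity it suffices to take $f'=e^{v'}$ and $f''=e^{v''}$, and then both sides are $\prod_{I'}z_{v'_i}\prod_{I''}z_{v''_i}$.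

\begin{lemma}\label{lem:encode}
Let $X,Y\in\mathbb Z[(\frac12\mathbb Z)^n]$.
\begin{enumerate}
\item[(a)] $X$ and $Y$ have the same image in the free module on the orbits of all signed permutations if and only if $\pi_+X=\pi_+Y$.
\item[(b)] $X$ and $Y$ have the same image in the free module on the orbits of the even signed permutations if and only if $\pi_\epsilon X=\pi_\epsilon Y$ for both $\epsilon=\pm$.
\end{enumerate}
\end{lemma}

\begin{proof}
In each case the encodings used depend only on the orbit of $v$, so ``only if'' holds. In (a), distinct orbits give distinct monomials. In (b), let $\sum_Oc_O[O]$ be the image of $X-Y$, and let $\sigma$ be one sign change. The orbits of all signed permutations are the sets $O\cup\sigma O$. So $\pi_+(X-Y)=0$ gives $c_O=0$ if $\sigma O=O$, and $c_O+c_{\sigma O}=0$ otherwise. An orbit with $O\ne\sigma O$ has no zero coordinate, so $\pi_-$ maps it to $\pm$ a monomial, and $\sigma O$ to the negative of this. Different pairs $\{O,\sigma O\}$ give different monomials; hence $\pi_-(X-Y)=0$ gives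 $c_O-c_{\sigma O}=0$. Thus all $c_O$ vanish.
\end{proof}

So $S(\mu)=S(\nu)$ means $\pi_+\widehat S(\mu)=\pi_+\widehat S(\nu)$ in types $B_n$ and $C_n$, and $\pi_\epsilon\widehat S(\mu)=\pi_\epsilon\widehat S(\nu)$ for both signs $\epsilon$ in type $D_n$.

\subsection{The list of blocks}
Group the roots of $\Pi$ into blocks supported on disjoint sets of coordinates. Then $\widehat S(\mu)=e^\mu\prod_{\alpha}(1-e^\alpha)$ is a product of factors supported on these sets, so $\pi_\epsilon\widehat S(\mu)$ is the product of the polynomials of its blocks. The following blocks occur below, besides two that are treated where they appear (in Sections~\ref{sec:C3} and~\ref{sec:D4}); a superscript $\epsilon$ on a polynomial means that it is evaluated in $A_\epsilon$.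
\begin{itemize}
\item A free coordinate $k$, involved in no root of $\Pi$: $z_k$.
\item $\{e_i\}$, weight $c\ge0$: $z_c-z_{c+1}$. \quad $\{2e_i\}$, weight $c\ge0$: $z_c-z_{c+2}$.
\item $\{e_i-e_j\}$, weight $(a,b)$ with $a\ge b$:
\[
G^\epsilon(a,b)=z_az_b-z_{a+1}z_{b-1}.
\]
\item $\{e_i-e_j,\,e_j-e_k\}$, weight $(p,q,r)$ with $p\ge q\ge r$. Here $\rho_\Pi=(1,0,-1)$, and the sum over $W_\Pi=S_3$ in \eqref{eq:Shat} is a determinant:
\[
T^\epsilon(p,q,r)=\det\begin{pmatrix}z_p&z_{p+1}&z_{p+2}\\ z_{q-1}&z_q&z_{q+1}\\ z_{r-2}&z_{r-1}&z_r\end{pmatrix}.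
\]
\item $\{e_i-e_j,\,e_i+e_j\}$, weight $(c,d)$ with $c\ge|d|$: expanding $e^{(c,d)}(1-e^{(1,-1)})(1-e^{(1,1)})$ gives
$z_cz_d-z_{c+1}z_{d-1}-z_{c+1}z_{d+1}+z_{c+2}z_d=F^\epsilon(c+1,d)$, where
\[
F^\epsilon(x,t)=z_t(z_{x-1}+z_{x+1})-z_x(z_{t-1}+z_{t+1}).
\]
\end{itemize}
The formulas for $G$, $T$ and $F$ make sense for all indices, and we use them in that generality in identities.

\medskip
\textbf{Bottom monomials.} Call $\sum k_i^2$ the norm of the monomial $\prod z_{k_i}$; if $\pi_\epsilon(e^v)\neq0$, it is $\pm$ a monomial of norm $|v|^2$. By Lemma~\ref{lem:norm}, applied to each block, the polynomial in $A_+$ of a block with dominant weight $v$ contains $\prod z_{|v_i|}$ with coefficient $1$, and this is its only monomial of minimal norm. We call it the \emph{bottom monomial}. In particular, block polynomials of dominant weights are nonzero in $A_+$. If two of the same kind are proportional, then they are equal, and their weights agree up to order and signs of the coordinates. In $A_-$ the same term is nonzero as soon as all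 $v_i\ne0$, and then the block polynomial is nonzero. The same holds for a product of blocks.

\subsection{The degeneration of a $\mathfrak{gl}_3$-block}
For all indices $x,t$ (both in $\mathbb Z$ or both in $\frac12+\mathbb Z$),
\begin{equation}\label{eq:star}
T^\epsilon(x-1,t,1-x)=\epsilon\,(z_{x-1}-z_{x+1})\,F^\epsilon(x,t).
\end{equation}
Indeed, the rows of the determinant are $R_1=(z_{x-1},z_x,z_{x+1})$, $R_2=(z_{t-1},z_t,z_{t+1})$ and $R_3=(z_{-x-1},z_{-x},z_{1-x})=\epsilon(z_{x+1},z_x,z_{x-1})$. Replace $R_1$ by $R_1-\epsilon R_3=(z_{x-1}-z_{x+1})(1,0,-1)$ and expand along this row: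
\[
\epsilon(z_{x-1}-z_{x+1})\bigl[(z_tz_{x-1}-z_{t+1}z_x)-(z_{t-1}z_x-z_tz_{x+1})\bigr].
\]

\section{The failing types}\label{sec:fail}

In each case we give $\mu,\nu$ with $S(\mu)=S(\nu)$ and exclude $w\in N_\Pi$ with $w\mu=\nu$. For the exclusion we use that $w\mu=\nu$ implies $\langle\nu,(w\alpha)^\vee\rangle=\langle\mu,\alpha^\vee\rangle$ for $\alpha\in\Pi$.

\subsection{Types $B_n$ $(n\ge3)$ and $F_4$}
\emph{Type $B_n$.} Add free coordinates to the example of Section~\ref{sec:B3}: let $\Pi=\{e_{n-2}-e_{n-1},\,e_n\}$, $a\ne b$ in $\frac12+\mathbb Z_{\ge0}$, $\kappa\in(\frac12+\mathbb Z)^{n-3}$, and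
\[
\mu=(\kappa,a,\tfrac12,b),\qquad \nu=(\kappa,b,\tfrac12,a).
\]
Both are $\Pi$-dominant. Since $G^+(a,\frac12)=z_{1/2}(z_a-z_{a+1})$, we get
\[
\pi_+\widehat S(\mu)=\Bigl(\prod_iz_{\kappa_i}\Bigr)z_{1/2}(z_a-z_{a+1})(z_b-z_{b+1})=\pi_+\widehat S(\nu),
\]
and $S(\mu)=S(\nu)$ by Lemma~\ref{lem:encode}(a). Any $w\in N_\Pi$ fixes the only short root $e_n$ of $\Pi$, on whose coroot $\mu$ and $\nu$ take the different values $2b$ and $2a$.

\emph{Type $F_4$.} Take $\alpha_1=e_2-e_3$, $\alpha_2=e_3-e_4$, $\alpha_3=e_4$, $\alpha_4=\frac12(e_1-e_2-e_3-e_4)$ and $P=\mathbb Z^4\cup(\frac12+\mathbb Z)^4$. The reflections in $e_i$ and $e_i\pm e_j$ for $i,j\in\{2,3,4\}$ show that $W$ contains all signed permutations of the coordinates $2,3,4$. Let $\Pi=\{\alpha_1,\alpha_3\}=\{e_2-e_3,e_4\}$, and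
\[
\mu=(k,a,\tfrac12,b),\qquad \nu=(k,b,\tfrac12,a),\qquad k\in\tfrac12+\mathbb Z,\quad a\ne b\text{ in }\tfrac12+\mathbb Z_{\ge0}.
\]
Both are $\Pi$-dominant. All exponents of $\widehat S(\mu)$ and $\widehat S(\nu)$ have first coordinate $k$, and by Section~\ref{sec:B3} their parts in coordinates $2,3,4$ have the same image in the orbits of signed permutations of these coordinates. These signed permutations lie in $W$ and fix $e_1$; hence $S(\mu)=S(\nu)$. Again each $w\in N_\Pi$ fixes $\alpha_3$, because the roots of $\Pi$ have different lengths, and $\langle\mu,\alpha_3^\vee\rangle=2b\ne2a=\langle\nu,\alpha_3^\vee\rangle$.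

\subsection{Type $C_n$ $(n\ge4)$}
The spectator $z_{1/2}$ is not available, as $P=\mathbb Z^n$. We use instead
\[
G^+(a,1-a)=z_az_{a-1}-z_{a+1}z_a=z_a(z_{a-1}-z_{a+1}),
\]
whose second factor is the polynomial of a block $\{2e_i\}$ of weight $a-1$. The first factor $z_a$ depends on $a$, so to exchange the data of the two blocks we also use a free coordinate; this is where the fourth coordinate enters. Let $\Pi=\{e_{n-3}-e_{n-2},\,2e_n\}$, let $a\ne b$ be integers $\ge1$, let $\kappa\in\mathbb Z^{n-4}$, and put
\[
\mu=(\kappa,a,1-a,b,b-1),\qquad \nu=(\kappa,b,1-b,a,a-1).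
\]
Both are $\Pi$-dominant, as $2a-1,2b-1>0$ and $a-1,b-1\ge0$. The polynomial
\[
\pi_+\widehat S(\mu)=\Bigl(\prod_iz_{\kappa_i}\Bigr)\,z_a(z_{a-1}-z_{a+1})\cdot z_b\cdot(z_{b-1}-z_{b+1})
\]
is symmetric in $a$ and $b$, so $S(\mu)=S(\nu)$. Any $w\in N_\Pi$ fixes the only long root $2e_n$ of $\Pi$, on whose coroot $\mu$ and $\nu$ take the different values $b-1$ and $a-1$.

\subsection{Types $D_n$ $(n\ge5)$, $E_6$, $E_7$, $E_8$}
By \eqref{eq:star}, a $\mathfrak{gl}_3$-block of weight $(x-1,t,1-x)$ next to a block $\{e_i-e_j,e_i+e_j\}$ of weight $(x-1,d)$ has polynomial $\epsilon(z_{x-1}-z_{x+1})F^\epsilon(x,t)F^\epsilon(x,d)$, which is symmetric in $t$ and $d$ for both signs $\epsilon$. This uses five coordinates, and a $D_5$ inside $\Delta$ is enough.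

In all these types $\Delta$ contains a subset $\Delta'$ of type $D_5$. Identify $\mathbb R\Delta'$ with $\mathbb R^5$, up to scaling the scalar product, so that
\[
\Delta'=\{e_1-e_2,\;e_2-e_3,\;e_3-e_4,\;e_4-e_5,\;e_4+e_5\},
\]
and let $\Pi=\Delta'\setminus\{e_3-e_4\}$, of type $A_2\times A_1\times A_1$. Choose $\mu\in P$ with values $1,1,-2,0,2$ on the coroots of $\Delta'$, in the above order, and arbitrary integral values on the other simple coroots. Put $\nu=\mu+(e_2-e_5)$; since $e_2-e_5$ is a root, $\nu\in P$. Write $\mu=\kappa+\mu'$ and $\nu=\kappa+\nu'$ with $\mu',\nu'\in\mathbb R\Delta'$ and $\kappa\perp\mathbb R\Delta'$. The prescribed values give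
\[
\mu'=(1,0,-1,1,1),\qquad \nu'=(1,1,-1,1,0).
\]
On the coroots of $e_1-e_2$, $e_2-e_3$, $e_4-e_5$, $e_4+e_5$ the weight $\mu$ has values $1,1,0,2$ and $\nu$ has values $0,2,1,1$, so both are $\Pi$-dominant. Let $\widehat S(\mu'),\widehat S(\nu')\in\mathbb Z[\mathbb Z^5]$ be defined by \eqref{eq:Shat} with the same $\Pi$. By \eqref{eq:star} with $x=2$,
\begin{align*}
\pi_\epsilon\widehat S(\mu')&=T^\epsilon(1,0,-1)\,F^\epsilon(2,1)=\epsilon(z_1-z_3)F^\epsilon(2,0)F^\epsilon(2,1),\\
\pi_\epsilon\widehat S(\nu')&=T^\epsilon(1,1,-1)\,F^\epsilon(2,0)=\epsilon(z_1-z_3)F^\epsilon(2,1)F^\epsilon(2,0)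
\end{align*}
for $\epsilon=\pm$. By Lemma~\ref{lem:encode}(b), $\widehat S(\mu')$ and $\widehat S(\nu')$ have the same image in the $W(D_5)$-orbits. The exponents of $\widehat S(\mu)$ and $\widehat S(\nu)$ are those of $\widehat S(\mu')$ and $\widehat S(\nu')$ translated by $\kappa$. The group $W(D_5)$, generated by the reflections in $\Delta'$, lies in $W$ and fixes $\kappa$, so translation by $\kappa$ maps $W(D_5)$-conjugate vectors to $W$-conjugate ones. Hence $S(\mu)=S(\nu)$.

An element $w\in N_\Pi$ preserves the component $\{e_1-e_2,e_2-e_3\}$ of type $A_2$. On its coroots $\mu$ takes the values $\{1,1\}$ and $\nu$ the values $\{0,2\}$, so $w\mu\ne\nu$.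

This proves the negative half of Theorem~\ref{thm:class}.

\section{Type $A$, and one simple root}\label{sec:A}

From now on we assume $S(\mu)=S(\nu)$ and have to show $\nu\in N_\Pi\mu$. For $\Pi=\emptyset$ this was seen in Section~\ref{sec:criterion}; for $\Pi=\Delta$ the matrix $(m_\mu^\lambda)$ is the identity, so $\mu=\nu$. Hence we may take $\emptyset\ne\Pi\ne\Delta$ whenever convenient.

All factorizations are in polynomial rings over $\mathbb Q$. We use two elementary facts about a polynomial $f=gX+h$ in which $g\ne0$ and $h$ do not involve the variable $X$: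
\begin{enumerate}
\item[(I1)] a polynomial free of $X$ divides $f$ if and only if it divides both $g$ and $h$;
\item[(I2)] if $g$ and $h$ have no nonconstant common factor, then $f$ is irreducible.
\end{enumerate}
The second follows from the first, since in a factorization $f=UV$ one factor is free of $X$.

\subsection{Type $A$: unique factorization}
Let $\mathfrak g=\mathfrak{sl}_N$, $W=S_N$ and $P=\mathbb Z^N/\mathbb Z(1,\dots,1)$. The set $\Pi$ corresponds to a decomposition of $\{1,\dots,N\}$ into consecutive blocks of sizes $n_1,\dots,n_s$.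

By Lemma~\ref{lem:norm}, $\nu\in W\mu$, so we can choose lifts of $\mu,\nu$ to $\mathbb Z^N$ that are permutations of each other. All exponents of the lifted sums $\widehat S(\mu)$ and $\widehat S(\nu)$ then have the same coordinate sum, and vectors of a fixed coordinate sum inject $S_N$-equivariantly into $P$. Hence the lifted sums have the same image in the $S_N$-orbits of $\mathbb Z^N$, and so the same image under the $\mathbb Z$-linear map
\[
\mathbb Z[\mathbb Z^N]\to\mathbb Z[h_k:k\in\mathbb Z],\qquad e^v\mapsto\prod_ih_{v_i},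
\]
with independent variables $h_k$. Like $\pi_\epsilon$, this map is multiplicative across disjoint sets of coordinates. For a block of size $n$ with weight $\lambda=(\lambda_1\ge\dots\ge\lambda_n)$ we may replace $\rho_\Pi$ on this block by $(n,n-1,\dots,1)$, which changes it only by an $S_n$-invariant vector, and the sum over $S_n$ becomes $D(\lambda)=\det(h_{\lambda_i-i+j})_{1\le i,j\le n}$. So the image of $\widehat S(\mu)$ is $\prod_iD(\mu^{(i)})$, where $\mu^{(i)}$ is the restriction of $\mu$ to the $i$-th block.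

\begin{lemma}\label{lem:Airred}
For integers $l_1>\dots>l_n$ the polynomial $D=\det(h_{l_i+j})_{1\le i,j\le n}$ is irreducible over $\mathbb Q$.
\end{lemma}

\begin{proof}
Induction on $n$. The case $n=1$ is clear. For $n=2$, $D=h_{l_1+1}h_{l_2+2}-h_{l_1+2}h_{l_2+1}$ with $l_2+1<l_2+2\le l_1+1<l_1+2$. It is linear in $h_{l_1+2}$, with coefficient $-h_{l_2+1}$, which does not divide $h_{l_1+1}h_{l_2+2}$; apply (I2).

Let $n\ge3$. The largest index $l_1+n$ occurs only at position $(1,n)$ and the smallest index $l_n+1$ only at $(n,1)$. Put $X=h_{l_1+n}$, $Y=h_{l_n+1}$, and let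
\begin{itemize}
\item $D_1$ be the minor with rows $2,\dots,n$ and columns $1,\dots,n-1$; the coefficient of $X$ in $D$ is $\pm D_1$;
\item $D_3$ be the minor with rows $1,\dots,n-1$ and columns $2,\dots,n$; the coefficient of $Y$ in $D$ is $\pm D_3$;
\item $D_2$ be the minor with rows and columns $2,\dots,n-1$; the coefficient of $Y$ in $D_1$ is $\pm D_2$.
\end{itemize}
All three have the form considered in the lemma, so they are irreducible, hence nonzero, of degrees $n-1$, $n-1$ and $n-2\ge1$.

Suppose $D=UV$ with $U,V$ nonconstant; they are homogeneous, as $D$ is. Since $D$ has degree $1$ in $X$, we may assume that $U$ has degree $1$ and $V$ degree $0$ in $X$. By (I1), $V$ divides $D_1$, so $V=cD_1$ with a constant $c$, and $\deg U=1$. Both $D$ and $D_1$ have degree $1$ in $Y$, so $U$ is free of $Y$. Comparing coefficients of $Y$ in $D=cUD_1$ gives $D_3=\pm c\,UD_2$, which contradicts the irreducibility of $D_3$.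
\end{proof}

Suppose $D(\lambda)$ and $D(\lambda')$ are proportional. They have the same degree, so $\lambda$ and $\lambda'$ have the same length. By Lemma~\ref{lem:norm} the unique monomial of minimal norm is $\prod h_{\lambda_i}$ and $\prod h_{\lambda_i'}$ respectively, so $\lambda=\lambda'$, since both are weakly decreasing. By unique factorization, $\prod_iD(\mu^{(i)})=\prod_iD(\nu^{(i)})$ shows that the multisets $\{\mu^{(1)},\dots,\mu^{(s)}\}$ and $\{\nu^{(1)},\dots,\nu^{(s)}\}$ coincide. So $\nu$ arises from $\mu$ by a permutation that exchanges blocks of equal size and preserves the order inside each block. It lies in $N_\Pi$. This proves the conjecture in type $A_n$ for all $n\ge1$.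

\subsection{One simple root}
If $\Pi=\{\alpha\}$, then $2\rho_\Pi=\alpha$, and the extreme terms of $S(\mu)$ often suffice.

\begin{lemma}\label{lem:one}
Let $\Pi=\{\alpha\}$ and $S(\mu)=S(\nu)$. If $\mathfrak g$ has type $B_2$ or $G_2$, or if $\mathfrak g$ is simply laced, then there is $w\in W$ with $w\alpha=\alpha$ and $w\mu=\nu$.
\end{lemma}

\begin{proof}
\emph{Types $B_2$ and $G_2$.} By Lemma~\ref{lem:norm}, $\nu=w\mu$ for some $w\in W$, and $(\mu,\alpha)=(\nu,\alpha)=(\mu,\beta)$ with $\beta=w^{-1}\alpha$. If $\beta=\alpha$, we are done. Otherwise note that the roots of length $|\alpha|$ are the vertices of a regular $m$-gon, with $m=4$ or $6$ respectively. The group $W$ acts faithfully on them and has order $2m$, so it is the full symmetry group of the $m$-gon. In particular it contains the orthogonal reflection $s$ exchanging the vertices $\alpha$ and $\beta$. As $\mu\perp\alpha-\beta$, we have $s\mu=\mu$. So $ws\mu=\nu$ and $ws\alpha=w\beta=\alpha$.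

\emph{Simply laced types.} By Lemma~\ref{lem:norm}, $\nu\in W\mu$ and $\nu+\alpha\in W(\mu+\alpha)$. The idea is to move both pairs $(\mu,\alpha)$ and $(\nu,\alpha)$ to a position where the two weights in each pair become dominant. Let $\lambda$ be the dominant element of $W\mu$ and write $\mu=x\lambda$, $\nu=y\lambda$ with $x,y\in W$. The stabilizer of $\lambda$ is generated by the simple reflections $s_i$ with $\langle\lambda,\alpha_i^\vee\rangle=0$. Multiplying $x$ and $y$ on the right by elements of it, we may assume that $\beta=x^{-1}\alpha$ and $\gamma=y^{-1}\alpha$ satisfy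
\[
\langle\beta,\alpha_i^\vee\rangle\ge0,\qquad\langle\gamma,\alpha_i^\vee\rangle\ge0\qquad\text{whenever }\langle\lambda,\alpha_i^\vee\rangle=0.
\]
If $\langle\lambda,\alpha_i^\vee\rangle\ge1$, then $\beta\ne-\alpha_i$, because $(\lambda,\beta)=(\mu,\alpha)\ge0$. In a simply laced root system this gives $\langle\beta,\alpha_i^\vee\rangle\ge-1$. The same holds for $\gamma$, as $(\lambda,\gamma)=(\nu,\alpha)\ge0$. Hence $\lambda+\beta=x^{-1}(\mu+\alpha)$ and $\lambda+\gamma=y^{-1}(\nu+\alpha)$ are both dominant. They are $W$-conjugate, so they are equal, and $\beta=\gamma$. Then $w=yx^{-1}$ satisfies $w\mu=\nu$ and $w\alpha=y\beta=y\gamma=\alpha$.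
\end{proof}

In types $B_2$ and $G_2$ every proper nonempty $\Pi$ is a single root, so the conjecture holds there.

\section{How block polynomials factor}\label{sec:factor}

Two types remain, $C_3$ and $D_4$. We need to know which block polynomials are reducible and to what extent they determine their weights. In this section the indices of each polynomial lie all in $\mathbb Z$ or all in $\frac12+\mathbb Z$; in $A_+$ we use $z_k$ and $z_{|k|}$ interchangeably.

The blocks $\{e_i-e_j\}$ and $\{e_i-e_j,e_j-e_k\}$ have the symmetries $(a,b)\mapsto(-b,-a)$ and $(p,q,r)\mapsto(-r,-q,-p)$: these are signed permutations preserving the block. Dominance is $a\ge b$ and $p\ge q\ge r$, and with these symmetries we can achieve $a+b\ge0$ and $p+r\ge0$, that is,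
\[
a\ge|b|,\qquad p\ge|r|.
\]
We call such weights \emph{normalized}. For a normalized weight $(p,q,r)$ also $|q|\le p$.

\begin{lemma}\label{lem:G}
Let $a\ge|b|$.
\begin{enumerate}
\item[(a)] If $G^+(a,b)$ is reducible over $\mathbb Q$, it is one of
\[
z_a(z_{a-1}-z_{a+1})\ (b=1-a),\qquad (z_a-z_{a+1})(z_a+z_{a+1})\ (b=-a),\qquad z_{1/2}(z_a-z_{a+1})\ (b=\tfrac12).
\]
\item[(b)] If $G^+(a,b)=\pm G^+(a',b')$ with $a'\ge|b'|$, then $(a,b)=(a',b')$.
\item[(c)] $G^-(a,b)\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The exponents of the two terms of $G^\pm(a,b)=z_az_b-z_{a+1}z_{b-1}$ have norms differing by $2(a-b)+2>0$, so the terms cannot cancel.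

(a) Since $a+1>a\ge|b|$, a common variable of the two monomials must be $z_{|b-1|}$, with $|b-1|=a$ or $|b-1|=|b|$. As $b\le a$, the first means $b=1-a$; the second means $b=\frac12$. These are the first and third cases. Otherwise the monomials $z_az_{|b|}$ and $z_{a+1}z_{|b-1|}$ have no common variable. If $a\ne|b|$, then $G^+$ is linear in $z_a$ with coefficient $z_{|b|}$, which does not divide the other term, so $G^+$ is irreducible by (I2). If $a+1\ne|b-1|$, the same argument applies to $z_{a+1}$ and its coefficient $-z_{|b-1|}$. There remains $a=|b|$ and $a+1=|b-1|$, which forces $b=-a$, and $G^+=z_a^2-z_{a+1}^2$.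

(b) Bottom monomials have coefficient $+1$, so the sign is $+$, and comparing them gives $a=a'$, $|b|=|b'|$. The other monomials give $|b-1|=|b'-1|$. Hence $b=b'$.

(c) If $b\ne0$, then $a\ne0$ and the term $z_az_b$ is nonzero. If $b=0$, then $G^-=-z_{a+1}z_{-1}=z_{a+1}z_1\ne0$.
\end{proof}

\begin{lemma}\label{lem:F}
Let $x>|d|$.
\begin{enumerate}
\item[(a)] $F^+(x,d)=F^+(x,|d|)$ is irreducible over $\mathbb Q$, has at least three monomials, and determines $x$ and $|d|$, even up to a scalar.
\item[(b)] $F^-(x,d)\ne0$ if $d\ne0$.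
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $z_{-k}=z_k$ in $A_+$, the polynomial $F^+(x,d)$ does not change under $d\mapsto-d$; let $d\ge0$, so $x\ge d+1\ge1$. Among the indices $d$, $x-1$, $x$, $d\pm1$ and $x+1$, all but the last have absolute value at most $x$. So $F^+(x,d)$ is linear in $z_{x+1}$ with coefficient $z_d$. The remaining part is $z_dz_{x-1}-z_x(z_{|d-1|}+z_{d+1})$. It is not divisible by $z_d$, since $x\ne d$ and the term $z_{d+1}$ of $z_{|d-1|}+z_{d+1}$ survives modulo $z_d$. By (I2), $F^+$ is irreducible. The monomials $z_dz_{x-1}$ and $z_dz_{x+1}$ are distinct and do not involve $z_x$, and the terms $-z_xz_{|d-1|}$ and $-z_xz_{d+1}$ do not cancel each other; so there are at least three monomials. The bottom monomial is $z_{x-1}z_d$ with coefficient $1$, and $x-1\ge d$; it determines $x$ and $d$.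

(b) The term $z_{x-1}z_d$ of minimal norm is nonzero, as $x-1\ge|d|>0$.
\end{proof}

For the $\mathfrak{gl}_3$-block we need, besides \eqref{eq:star}, an identity that measures the effect of changing the sign of the middle coordinate: in $A_+$,
\begin{equation}\label{eq:diff}
T^+(p,q,-s)-T^+(p,-q,-s)=(z_{q-1}-z_{q+1})\,F^+(p+1,s+1).
\end{equation}
Indeed, the two determinants differ only in their second rows, $(z_{q-1},z_q,z_{q+1})$ and $(z_{q+1},z_q,z_{q-1})$, whose difference is $(z_{q-1}-z_{q+1})(1,0,-1)$; and expansion along the middle row gives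
\[
\det\begin{pmatrix}z_p&z_{p+1}&z_{p+2}\\1&0&-1\\z_{s+2}&z_{s+1}&z_s\end{pmatrix}
=-(z_{p+1}z_s-z_{p+2}z_{s+1})+(z_pz_{s+1}-z_{p+1}z_{s+2})=F^+(p+1,s+1).
\]

\begin{lemma}\label{lem:T}
Let $p\ge q\ge r$ and $p\ge|r|$.
\begin{enumerate}
\item[(a)] No variable divides $T^+(p,q,r)$.
\item[(b)] If $T^+(p,q,r)=T^+(p',q',r')$, where $(p',q',r')$ satisfies the same inequalities, then either $(p',q',r')=(p,q,r)$, or $r=-p$ and $(p',q',r')=(p,-q,-p)$.
\item[(c)] $T^-(p,q,r)=0$ only if $q=0$ and $r=-p$.
\end{enumerate}
\end{lemma}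

\begin{proof}
If $r=-p$, then \eqref{eq:star} with $x=p+1>|q|$ gives
\begin{equation}\label{eq:Tspecial}
T^\epsilon(p,q,-p)=\epsilon(z_p-z_{p+2})F^\epsilon(p+1,q).
\end{equation}
If $r>-p$, then $r-2\ge-p-1$, and $z_{p+2}$ occurs in the matrix only at position $(1,3)$; its coefficient in $T^\epsilon$ is
\begin{equation}\label{eq:coeff}
z_{q-1}z_{r-1}-z_qz_{r-2},
\end{equation}
a difference of two terms whose exponents have norms differing by $2(q-r)+2>0$.

(a) If $r=-p$, then \eqref{eq:Tspecial} and Lemma~\ref{lem:F}(a) exhibit $T^+$ as a product of irreducible polynomials that are not variables. Let $r>-p$ and suppose $z_j\mid T^+$ with $j\ge0$. The bottom monomial $z_pz_{|q|}z_{|r|}$ shows $j\in\{p,|q|,|r|\}$, so $j\ne p+2$. By (I1), $z_j$ divides \eqref{eq:coeff}, hence both of its monomials. So $j$ equals $|q-1|$ or $|r-1|$, and it also equals $|q|$ or $|r-2|$. We exclude the four possibilities.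

\emph{1. $|q-1|=|q|=j$.} Then $q=j=\frac12$. Modulo $z_{1/2}$ the second row is $(0,0,z_{3/2})$, so
\[
T^+\equiv-z_{3/2}(z_pz_{r-1}-z_{p+1}z_{r-2}).
\]
As $r\le\frac12\le p$, the monomial $z_{p+1}z_{|r-2|}$ survives modulo $z_{1/2}$, and it differs from $z_pz_{|r-1|}$, since the norms differ by $2(p-r)+4>0$. So $z_{1/2}\nmid T^+$.

\emph{2. $|q-1|=|r-2|=j$.} As $q\ge r$, we have $q-1=2-r$, so $q+r=3$, $q\ge\frac32$ and $j=q-1<q\le p$. Hence $j=|r|=|3-q|$, which gives $q=2$, $r=1$, $j=1$. Modulo $z_1$ the third row is $(0,z_0,0)$, and $T^+\equiv-z_0z_3z_p\not\equiv0$, as $p\ge2$.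

\emph{3. $|r-1|=|q|=j$.} As $q\ge r$, we have $r=1-q$, $q\ge\frac12$ and $j=q$. The lower rows are $(z_{q-1},z_q,z_{q+1})$ and $(z_{q+1},z_q,z_{q-1})$. Modulo $z_q$,
\[
T^+\equiv-z_{p+1}(z_{q-1}^2-z_{q+1}^2)\not\equiv0,
\]
since $z_{p+1}$ and $z_{q+1}$ survive ($p+1,q+1>q$) and $|q-1|\ne q+1$.

\emph{4. $|r-1|=|r-2|=j$.} Then $r=\frac32$ and $j=\frac12$, but $p\ge q\ge\frac32$, so $j\notin\{p,|q|,|r|\}$.

(b) The bottom monomials give $\{p,|q|,|r|\}=\{p',|q'|,|r'|\}$ as multisets, and $p=p'$ is the largest element. The difference between the maximal and the minimal norm of a monomial of $T^+(p,q,r)$ is $4(p-r)+8$, by Lemma~\ref{lem:norm} for $\rho_\Pi=(1,0,-1)$. So $p-r=p'-r'$, whence $r=r'$ and $|q|=|q'|$. Suppose $q'\ne q$, so $q'=-q\ne0$; exchanging the two weights if necessary, let $q>0$. Put $s=-r$. Then $s\ge-q'=q>0$ because $q'\ge r$, and $s\le p$. By \eqref{eq:diff},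
\[
(z_{q-1}-z_{q+1})\,F^+(p+1,s+1)=0 .
\]
The first factor is nonzero, as $|q-1|\ne q+1$. If $s<p$, the second is nonzero by Lemma~\ref{lem:F}(a). So $s=p$, which is the second alternative.

(c) Suppose $T^-(p,q,r)=0$ and $r>-p$. Then \eqref{eq:coeff} vanishes in $A_-$. Its terms have different norms, so both vanish: ($q=1$ or $r=1$) and ($q=0$ or $r=2$). This is impossible with $q\ge r$. So $r=-p$, and \eqref{eq:Tspecial} gives $(z_p-z_{p+2})F^-(p+1,q)=0$. As $z_p-z_{p+2}\ne0$, Lemma~\ref{lem:F}(b) gives $q=0$.
\end{proof}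

\section{Type $C_3$}\label{sec:C3}

Here $P=\mathbb Z^3$ and $W$ consists of all signed permutations. By Lemma~\ref{lem:encode}(a), $S(\mu)=S(\nu)$ means $\pi_+\widehat S(\mu)=\pi_+\widehat S(\nu)$. The symmetries of the blocks described in Section~\ref{sec:factor} and the signed permutations of the free coordinates lie in $N_\Pi$. So we may assume that the blocks of these two kinds in $\mu$ and $\nu$ are normalized and that free coordinates are $\ge0$. Data of $\nu$ carry a prime. All indices are integers, so the third case of Lemma~\ref{lem:G}(a) does not occur; in the first case $a\ge1$. There are six proper nonempty subsets $\Pi$.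

\smallskip
\textbf{$\{e_1-e_2\}$ and $\{e_2-e_3\}$.} We have $G^+(a,b)z_k=G^+(a',b')z_{k'}$. If $k\ne k'$, then $z_{k'}\mid G^+(a,b)$ and $z_k\mid G^+(a',b')$. By Lemma~\ref{lem:G}(a), $G^+(a,b)=z_{k'}(z_{k'-1}-z_{k'+1})$ and $G^+(a',b')=z_k(z_{k-1}-z_{k+1})$ with $k,k'\ge1$. Equality of the products gives $z_{k'-1}-z_{k'+1}=z_{k-1}-z_{k+1}$, so $k=k'$, a contradiction. Hence $k=k'$, and $(a,b)=(a',b')$ by Lemma~\ref{lem:G}(b).

\smallskip
\textbf{$\{2e_3\}$.} By unique factorization, $z_kz_m(z_c-z_{c+2})$ determines $\{k,m\}$ and $c\ge0$. So $\nu$ arises from $\mu$ by a permutation of the two free coordinates.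

\smallskip
\textbf{$\{e_1-e_2,\,e_2-e_3\}$.} By Lemma~\ref{lem:T}(b), either $\nu=\mu$, or $\mu=(p,q,-p)$ and $\nu=(p,-q,-p)$. The second case is the effect of $(p,q,r)\mapsto(-r,-q,-p)$, which lies in $N_\Pi$.

\smallskip
\textbf{$\{e_1-e_2,\,2e_3\}$.} We have $G^+(a,b)(z_c-z_{c+2})=G^+(a',b')(z_{c'}-z_{c'+2})$. If $c\ne c'$, then $z_{c'}-z_{c'+2}$ divides $G^+(a,b)$ and $z_c-z_{c+2}$ divides $G^+(a',b')$. The factors $z_a\pm z_{a+1}$ in Lemma~\ref{lem:G}(a) are not proportional to such a form. So $G^+(a,b)=z_a(z_{a-1}-z_{a+1})$ with $c'=a-1$, and $G^+(a',b')=z_{a'}(z_{a'-1}-z_{a'+1})$ with $c=a'-1$. Equality of the products gives $z_a=z_{a'}$, so $c=c'$, a contradiction. Hence $c=c'$, and Lemma~\ref{lem:G}(b) gives $\nu=\mu$.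

\smallskip
\textbf{$\{e_2-e_3,\,2e_3\}$.} Here the extreme terms suffice. Write $\mu=(k;\lambda_1,\lambda_2)$ and $\nu=(k';\lambda_1',\lambda_2')$ with $\lambda_1\ge\lambda_2\ge0$ and $\lambda_1'\ge\lambda_2'\ge0$. The positive roots $e_2\pm e_3$, $2e_2$, $2e_3$ have sum $2\rho_\Pi=(0;4,2)$. By Lemma~\ref{lem:norm},
\[
\{k,\lambda_1,\lambda_2\}=\{k',\lambda_1',\lambda_2'\},\qquad\{k,\lambda_1+4,\lambda_2+2\}=\{k',\lambda_1'+4,\lambda_2'+2\}
\]
as multisets. Suppose $k\ne k'$. Then $k\in\{\lambda_1',\lambda_2'\}\cap\{\lambda_1'+4,\lambda_2'+2\}$, and as $\lambda_1'\ge\lambda_2'$ this forces $k=\lambda_1'=\lambda_2'+2$. Likewise $k'=\lambda_1=\lambda_2+2$. The first equality becomes $\{k,k',k'-2\}=\{k',k,k-2\}$, so $k=k'$, a contradiction. Hence $k=k'$ and $(\lambda_1,\lambda_2)=(\lambda_1',\lambda_2')$.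

\smallskip
This proves the conjecture for $C_3$.

\begin{remark}
The case $\{e_1-e_2,2e_3\}$ shows how $C_3$ escapes: the degenerate factor $z_a$ betrays $a$. In $C_4$ a free coordinate can compensate for it, and in $B_3$ the degenerate factor may be $z_{1/2}$, which does not depend on $a$.
\end{remark}

\section{Type $D_4$}\label{sec:D4}

Let $\alpha_1=e_1-e_2$, $\alpha_2=e_2-e_3$, $\alpha_3=e_3-e_4$, $\alpha_4=e_3+e_4$ and $P=\mathbb Z^4\cup(\frac12+\mathbb Z)^4$; $W$ consists of the even signed permutations. A diagram automorphism $\tau$ of $D_4$ extends to an isometry that preserves $P$ and normalizes $W$. We have $N_{\tau\Pi}=\tau N_\Pi\tau^{-1}$, and $\widehat S_{\tau\Pi}(\tau\mu)=\tau\widehat S_\Pi(\mu)$ by \eqref{eq:Shat}. So the conjecture for $\Pi$ is equivalent to that for $\tau\Pi$. Since these automorphisms permute $\alpha_1,\alpha_3,\alpha_4$ arbitrarily, it suffices to treat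
\[
\{\alpha\},\qquad\{\alpha_3,\alpha_4\},\qquad\{\alpha_1,\alpha_3,\alpha_4\},\qquad\{\alpha_1,\alpha_2\},\qquad\{\alpha_2,\alpha_3,\alpha_4\}.
\]
The first, with any $\alpha\in\Delta$, is covered by Lemma~\ref{lem:one}. In the other cases $\pi_+$ will show that $\nu=w'\mu$ for a signed permutation $w'$ with $w'\Pi=\Pi$. The remaining problem is that $w'$ may be odd, hence not in $W$; the second encoding $\pi_-$ takes care of it.

\begin{lemma}\label{lem:parity}
Let $S(\mu)=S(\nu)$ and $\nu=w'\mu$ with a signed permutation $w'$ such that $w'\Pi=\Pi$. Suppose that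
\begin{enumerate}
\item[(i)] $\pi_-\widehat S(\mu)\ne0$, which holds in particular if all coordinates of $\mu$ are nonzero; or
\item[(ii)] some odd signed permutation $g$ with $g\Pi=\Pi$ fixes $\mu$.
\end{enumerate}
Then $\nu\in N_\Pi\mu$.
\end{lemma}

\begin{proof}
If all coordinates of $\mu$ are nonzero, the term of minimal norm shows $\pi_-\widehat S(\mu)\neq0$. If $w'$ is even, then $w'\in N_\Pi$. Let $w'$ be odd. By \eqref{eq:equiv}, $\pi_-\widehat S(\nu)=\pi_-(w'\widehat S(\mu))=-\pi_-\widehat S(\mu)$, while $S(\mu)=S(\nu)$ gives $\pi_-\widehat S(\nu)=\pi_-\widehat S(\mu)$ by Lemma~\ref{lem:encode}(b). So $\pi_-\widehat S(\mu)=0$, and (i) is excluded. In case (ii), $w'g$ is even, preserves $\Pi$, and maps $\mu$ to $\nu$.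
\end{proof}

Let $\sigma_i$ denote the sign change of $e_i$. Data of $\nu$ carry a prime. By Lemma~\ref{lem:norm}, $\nu\in W\mu$, so the coordinates of $\mu$ and $\nu$ lie all in $\mathbb Z$ or all in $\frac12+\mathbb Z$, and the lemmas of Section~\ref{sec:factor} apply.

\subsection{$\Pi=\{\alpha_3,\alpha_4\}$}
Let $\mu=(k,m;c,d)$ with $c\ge|d|$. Then
\[
\pi_+\widehat S(\mu)=z_{|k|}\,z_{|m|}\,F^+(c+1,|d|),
\]
where the last factor is irreducible of degree $2$. By unique factorization and Lemma~\ref{lem:F}(a), $\{|k|,|m|\}=\{|k'|,|m'|\}$, $c=c'$ and $|d|=|d'|$. So $\nu=w'\mu$, where $w'$ is a signed permutation of $e_1,e_2$, possibly composed with $\sigma_4$. These all preserve $\Pi$; $\sigma_4$ exchanges $\alpha_3$ and $\alpha_4$. If one of $k,m,d$ vanishes, the sign change of that coordinate is an element $g$ as in Lemma~\ref{lem:parity}(ii). Otherwise $c\ge|d|>0$ as well, and Lemma~\ref{lem:parity}(i) applies.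

\subsection{$\Pi=\{\alpha_1,\alpha_3,\alpha_4\}$}
Let $\mu=(a,b;c,d)$. The symmetry $(a,b)\mapsto(-b,-a)$ is even, hence in $N_\Pi$, so we may assume $a\ge|b|$ and $a'\ge|b'|$. Then
\[
G^+(a,b)\,F^+(c+1,|d|)=G^+(a',b')\,F^+(c'+1,|d'|).
\]
If the two irreducible $F$-factors were not proportional, $F^+(c+1,|d|)$ would divide the nonzero polynomial $G^+(a',b')$ of the same degree and be proportional to it. This is impossible, as $G^+$ has two monomials and $F^+$ at least three. So $c=c'$ and $|d|=|d'|$ by Lemma~\ref{lem:F}(a), and $(a,b)=(a',b')$ by Lemma~\ref{lem:G}(b). Thus $\nu=\mu$ or $\nu=\sigma_4\mu$. If $d=0$, then $\sigma_4$ fixes $\mu$ and $\nu=\mu$. If $d\ne0$, then $\pi_-\widehat S(\mu)=G^-(a,b)F^-(c+1,d)\ne0$ by Lemmas~\ref{lem:G}(c) and~\ref{lem:F}(b), and Lemma~\ref{lem:parity}(i) applies.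

\subsection{$\Pi=\{\alpha_1,\alpha_2\}$}
Let $\mu=(p,q,r;k)$ and $\iota:(p,q,r;k)\mapsto(-r,-q,-p;k)$. Both $\iota$ and $\sigma_4$ are odd and preserve $\Pi$. They do not change $\pi_+\widehat S$, so for the comparison of the $\pi_+$-images we may replace $\mu$ and $\nu$ by images under $\langle\iota,\sigma_4\rangle$ and assume $p\ge|r|$, $k\ge0$, and the same for $\nu$. From
\[
T^+(p,q,r)\,z_k=T^+(p',q',r')\,z_{k'}
\]
and Lemma~\ref{lem:T}(a) we get $k=k'$, so $T^+(p,q,r)=T^+(p',q',r')$. Then Lemma~\ref{lem:T}(b) applies, and its second alternative is the effect of $\iota$. So, for the original weights, $\nu=w'\mu$ with $w'\in\langle\iota,\sigma_4\rangle$.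

It remains to correct the parity of $w'$, again for the original weights. If $\pi_-\widehat S(\mu)=T^-(p,q,r)z_k\ne0$, Lemma~\ref{lem:parity}(i) applies. If $k=0$, then $\sigma_4$ fixes $\mu$ and (ii) applies. Finally, let $T^-(p,q,r)=0$. As $T^-$ only changes sign under $\iota$, we may apply Lemma~\ref{lem:T}(c) to whichever of $(p,q,r)$ and $(-r,-q,-p)$ is normalized. It shows that this triple has the form $(t,0,-t)$. Such a triple is fixed by $\iota$, so $\iota\mu=\mu$ and (ii) applies.

\subsection{$\Pi=\{\alpha_2,\alpha_3,\alpha_4\}$}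
Let $\mu=(k;p,q,r)$ with $p\ge q\ge|r|$. Here $W_\Pi=W(D_3)$ acts on the coordinates $2,3,4$, and $\rho_\Pi=(0;2,1,0)$. For $u\in W(D_3)$, $\det(u)$ is the sign of the underlying permutation, since $u$ is even.

We first write the block polynomial as a determinant. The sign change of the last coordinate fixes $\rho_\Pi$ and has trivial underlying permutation, so the sum over $W(D_3)$ in \eqref{eq:Shat} is half the analogous sum over all signed permutations of the coordinates $2,3,4$, each weighted by the sign of its underlying permutation. Put $l=(p+2,q+1,r)$, the last three coordinates of $\mu+\rho_\Pi$. Apply $\pi_+$ and sum over the signs first: the contribution of a permutation $\tau$ becomes its sign times the product over $i=1,2,3$ of $z_{l_i-t}+z_{l_i+t}$, where $t$ is the $\tau(i)$-th entry of $(2,1,0)$. For $t=0$ this factor is $2z_{l_i}$, and the $2$ cancels the factor $\frac12$. Hence $\pi_+\widehat S(\mu)=z_{|k|}E$, where $E=E(p,q,|r|)$ is the determinant with rows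
\[
\bigl(z_{l-2}+z_{l+2},\quad z_{l-1}+z_{l+1},\quad z_l\bigr)\qquad\text{for }l=p+2,\;q+1,\;|r|;
\]
replacing $r$ by $|r|$ is allowed, as the entries are even functions of $l$ in $A_+$.

The variable $z_{p+4}$ occurs only at position $(1,1)$: the other indices in the first row are $p,\dots,p+3$, and those in the lower rows have absolute value at most $p+3$. Its coefficient is
\[
(z_q+z_{q+2})z_{|r|}-z_{q+1}(z_{|r|-1}+z_{|r|+1})=F^+(q+1,|r|),
\]
irreducible of degree $2$ by Lemma~\ref{lem:F}(a). By (I1), no variable other than $z_{p+4}$ divides $E$; and $z_{p+4}\nmid E$ because of the bottom monomial $z_pz_qz_{|r|}$. So no variable divides $E$. From $z_{|k|}E=z_{|k'|}E'$ we get $|k|=|k'|$ and $E=E'$, and the bottom monomials give $p=p'$, $q=q'$, $|r|=|r'|$. So $\nu=w'\mu$ with $w'\in\langle\sigma_1,\sigma_4\rangle$, and $\sigma_1,\sigma_4$ preserve $\Pi$. If $k=0$ or $r=0$, then $\sigma_1$ or $\sigma_4$ fixes $\mu$, and Lemma~\ref{lem:parity}(ii) applies. Otherwise $p\ge q\ge|r|>0$ and $k\neq0$, and Lemma~\ref{lem:parity}(i) applies.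

\smallskip
This proves the conjecture for $D_4$. Together with Section~\ref{sec:A} and Section~\ref{sec:C3} it proves the positive half of Theorem~\ref{thm:class}; the negative half was proved in Section~\ref{sec:fail}. The proof of Theorem~\ref{thm:class} is complete.

\begin{thebibliography}{9}
\bibitem{GL} J\'er\'emie Guilhot and C\'edric Lecouvey, \emph{Isomorphic induced modules and Dynkin diagram automorphisms of semisimple Lie algebras}, arXiv:1312.0470 (2013).
\end{thebibliography}

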